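\title{Resilient orbits and approximation by conjugation for $C^1$ actions in dimension one}

\begin{abstract}
Let a finitely generated group act by orientation-preserving $C^1$ diffeomorphisms on the circle or on a closed interval. We prove that the action has no resilient orbit if and only if, for every $\varepsilon>0$, it is topologically conjugate to an action whose generators and their inverses are $e^{\varepsilon}$-Lipschitz, and if and only if it is topologically conjugate to one whose generators and their inverses are $C^1$ diffeomorphisms with derivative at most $e^{\varepsilon}$. This answers a question of Navas. These conditions are also equivalent to zero entropy and to the subexponential growth of $\int\max_{|g|\le n}g'$. An action of the free group $F_2$ shows that the statement fails for bi-Lipschitz actions.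
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $X$ is either the circle $\mathbb{R}/\mathbb{Z}$ or the interval $[0,1]$, with its standard metric (arc length on the circle). We write $|x-y|$ for the distance between two points and $|I|$ for the length of an interval $I$; on the circle, ``interval'' means arc. All homeomorphisms of $X$ preserve the orientation. The group $\Gamma$ is given with a finite generating set and acts on $X$ by homeomorphisms; $S$ is the set of the generators and their inverses, and $|g|$ is the word length of $g\in\Gamma$ with respect to $S$.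

How close to isometric can the action be made by a change of coordinates on $X$?

\begin{definition}\label{def:approx}
The action has the \emph{Lipschitz approximation property} if for every $\varepsilon>0$ there is a homeomorphism $h$ of $X$ such that $hsh^{-1}$ is $e^{\varepsilon}$-Lipschitz for every $s\in S$. It has the \emph{$C^1$ approximation property} if for every $\varepsilon>0$ there is a homeomorphism $h$ of $X$ such that, for every $s\in S$, the map $hsh^{-1}$ is a $C^1$ diffeomorphism of $X$ with derivative at most $e^{\varepsilon}$ everywhere.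
\end{definition}

Since $S$ is symmetric, the bounds are two-sided: all slopes of $hsh^{-1}$ lie in $[e^{-\varepsilon},e^{\varepsilon}]$. If $\Phi$ is a lift of $hsh^{-1}$ to the line, then $\Phi(t)-t$ is $(e^{\varepsilon}-1)$-Lipschitz, so $hsh^{-1}$ is close to a translation: a rotation of the circle, or the identity of the interval. Neither property depends on the generating set, because an element of length $L$ is conjugated to a map with constant $e^{L\varepsilon}$. It matters that $h$ is only a homeomorphism. A $C^1$ conjugacy does not change the derivative at a fixed point, whereas $h(t)=t^{\alpha}$ conjugates $t\mapsto\lambda t$ to $t\mapsto\lambda^{\alpha}t$, and $\lambda^{\alpha}\to1$ as $\alpha\to0$. So a hyperbolic fixed point is not an obstruction. The following configuration is one.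

\begin{definition}\label{def:resilient}
The orbit of a pair of points $x<y$ is \emph{resilient} (\emph{de type ressort} in \cite{Navas}) if there are $f,g\in\Gamma$ with
\[
x<f(x)<f(y)<g(x)<g(y)<y .
\]
On the circle, this means that these six points appear in this order on the oriented arc from $x$ to $y$. We call $(x,y;f,g)$ a \emph{resilient configuration}.
\end{definition}

In other words, $f$ and $g$ send $I=[x,y]$ to two disjoint intervals inside $(x,y)$. In any coordinate one of the two has less than half the length of $I$, so $f^{-1}$ and $g^{-1}$ cannot both have Lipschitz constant close to $1$. Resilient orbits therefore rule out both approximation properties.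

Navas \cite{Navas} proves two theorems in the other direction: (A) a finitely generated group of homeomorphisms of $X$ of subexponential growth has the Lipschitz approximation property; (B) a finitely generated nilpotent group of $C^1$ diffeomorphisms of $X$ has the $C^1$ approximation property. He then poses the following question as open.

\medskip
\noindent\textbf{Question} (Navas \cite{Navas}). \emph{For an action by $C^1$ diffeomorphisms, does the absence of resilient orbits imply the Lipschitz approximation property? Does it imply the $C^1$ approximation property?}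
\medskip

For actions by homeomorphisms there is a second obstruction: an interval with exponentially many pairwise disjoint images, all of which must fit in $X$. It can occur without resilient orbits (Theorem~\ref{thm:bilip}). For $C^1$ actions one may hope that it cannot. Most of these images are exponentially short, so some element expands them at an exponential rate; continuity of the derivative should spread this expansion to an interval of definite size, and two such expansions over the same place produce a resilient orbit unless they are centered at the same point. This is what we prove.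

\subsection{Results}

Two quantities enter the statement. For an action by $C^1$ diffeomorphisms, set
\[
M_n(x)=\max_{|g|\le n}g'(x),\qquad a_n=\int_X M_n(x)\,dx .
\]
The function $M_n$ is continuous, and $M_n\ge1$ because the identity has length $0$; hence $a_n\ge1$. For an action by homeomorphisms, let $s(n,\delta)$ be the largest cardinality of a set $E\subset X$ such that for all $x\ne x'$ in $E$ there is $g\in\Gamma$ with $|g|\le n$ and $|g(x)-g(x')|\ge\delta$. It is finite because finitely many homeomorphisms are uniformly equicontinuous. The action has \emph{zero entropy}, in the sense of Ghys--Langevin--Walczak, if $\lim_n\frac1n\log s(n,\delta)=0$ for every $\delta>0$.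

\begin{theorem}\label{thm:main}
For an action of a finitely generated group $\Gamma$ on $X$ by $C^1$ diffeomorphisms, the following are equivalent:
\begin{enumerate}
\item[(i)] there is no resilient orbit;
\item[(ii)] $\lim_n\frac1n\log a_n=0$;
\item[(iii)] the action has the Lipschitz approximation property;
\item[(iv)] the action has the $C^1$ approximation property;
\item[(v)] the action has zero entropy.
\end{enumerate}
Moreover, in \textup{(iv)} the conjugacy $h$ can be chosen so that, for some closed $\Gamma$-invariant set $\Lambda$ with empty interior, $h$ is $C^1$ on $X\setminus\Lambda$ with derivative bounded below by a positive constant, and $hsh^{-1}$ has derivative $1$ on $h(\Lambda)$ for every $s\in S$.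
\end{theorem}

Both parts of the question thus have a positive answer. The implication (iii)$\Rightarrow$(i) holds for homeomorphisms, in a quantitative form given in Proposition~\ref{prop:converse}(a).

\begin{corollary}\label{cor:subexp}
Every action by $C^1$ diffeomorphisms of $X$ of a finitely generated group of subexponential growth has the $C^1$ approximation property.
\end{corollary}

Recall that $\Gamma$ has \emph{subexponential growth} if $\frac1n\log\#\{g:|g|\le n\}\to0$. Finitely generated nilpotent groups have polynomial growth, so the corollary extends (B).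

\begin{theorem}\label{thm:bilip}
There is an action of the free group $F_2$ by bi-Lipschitz homeomorphisms of $[0,1]$, and one of the circle, that has no resilient orbit and does not have the Lipschitz approximation property.
\end{theorem}

We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(v)$\Rightarrow$(i) and (i)$\Rightarrow$(iv)$\Rightarrow$(iii). Section~\ref{sec:soft} contains the implications (iv)$\Rightarrow$(iii)$\Rightarrow$(v)$\Rightarrow$(i), which are elementary. After the examples of Section~\ref{sec:examples}, Section~\ref{sec:lip} proves (ii)$\Rightarrow$(iii). Hypothesis (i) is used only through Lemma~\ref{lem:cells} of Section~\ref{sec:cells}. From it we derive (ii) in Section~\ref{sec:growth}, and from the lemma and (ii) we derive (iv) in Section~\ref{sec:C1}. Theorem~\ref{thm:bilip} is proved in Section~\ref{sec:bilip}.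

\section{Measures, conjugacies and the elementary implications}\label{sec:soft}

A change of coordinates on $X$ is the same as a new way of measuring lengths. All our conjugacies are built from measures through the following lemma.

\begin{lemma}\label{lem:measure}
Let $\varphi$ be a homeomorphism of $X$.
\begin{enumerate}
\item[(a)] $\varphi$ is $L$-Lipschitz if and only if $|\varphi(I)|\le L|I|$ for every interval $I$.
\item[(b)] Let $\mu$ be a Borel probability measure on $X$ without atoms and positive on nonempty open sets. There is a homeomorphism $h$ of $X$ with $|h(I)|=\mu(I)$ for every interval $I$. If $\mu(\varphi I)\le L\mu(I)$ for every interval $I$, then $h\varphi h^{-1}$ is $L$-Lipschitz. If $\beta:X\to(0,\infty)$ is continuous and $\mu(\varphi I)=\int_I\beta\,d\mu$ for every interval $I$, then $h\varphi h^{-1}$ is a $C^1$ diffeomorphism with derivative $\beta\circ h^{-1}$.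
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If lengths are multiplied by at most $L$, take for $I$ a shortest interval joining $x$ and $x'$; then $|\varphi(x)-\varphi(x')|\le|\varphi(I)|\le L|x-x'|$. Conversely, cut $I$ into consecutive intervals $I_j$ so short that $I_j$ and $\varphi(I_j)$ have length less than $1/2$. Their lengths are the distances between their endpoints, so $|\varphi(I_j)|\le L|I_j|$, and we sum over $j$.

(b) The function $h(t)=\mu([0,t])$ is continuous because $\mu$ has no atom, strictly increasing because $\mu$ charges open sets, and satisfies $h(0)=0$, $h(1)=1$. It defines a homeomorphism of $X$ with $|h(I)|=\mu(I)$, so $h$ pushes $\mu$ to Lebesgue measure. We have $|h\varphi h^{-1}(I)|=\mu(\varphi h^{-1}I)$. Under the first assumption this is at most $L\mu(h^{-1}I)=L|I|$, and (a) applies. Under the second it equals $\int_I\beta\circ h^{-1}(t)\,dt$, and the fundamental theorem of calculus gives the derivative, which is continuous and positive.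
\end{proof}

If $\varphi$ is $C^1$ with $\varphi'\le e^{\varepsilon}$, then $|\varphi(I)|=\int_I\varphi'\le e^{\varepsilon}|I|$. By part (a), this proves (iv)$\Rightarrow$(iii).

We shall count separated points as follows: a subset of $X$ whose points are pairwise at distance at least $\varrho$ has at most $1+1/\varrho$ elements, and at most $1+2\varrho'/\varrho$ if it lies in a ball of radius $\varrho'$.

\begin{proposition}\label{prop:converse}
Let $\Gamma$ act on $X$ by homeomorphisms.
\begin{enumerate}
\item[(a)] If $(x,y;f,g)$ is a resilient configuration and some conjugate of the action has all elements of $S$ acting by $e^{\varepsilon}$-Lipschitz maps, then $e^{-\varepsilon|f|}+e^{-\varepsilon|g|}<1$. In particular $\varepsilon>\log2/\max(|f|,|g|)$.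
\item[(b)] The Lipschitz approximation property implies zero entropy.
\item[(c)] If there is a resilient orbit, then the entropy is not zero and $\Gamma$ does not have subexponential growth.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) A conjugacy carries resilient configurations to resilient configurations, so we may assume that the elements of $S$ are themselves $e^{\varepsilon}$-Lipschitz. Let $I=[x,y]$. The map $f^{-1}$ is a product of $|f|$ elements of $S$, so Lemma~\ref{lem:measure}(a) gives $|I|\le e^{\varepsilon|f|}|f(I)|$, and in the same way $|I|\le e^{\varepsilon|g|}|g(I)|$. The intervals $f(I)$ and $g(I)$ are disjoint, lie in $I$ and miss the interval between $x$ and $f(x)$. Hence $(e^{-\varepsilon|f|}+e^{-\varepsilon|g|})|I|\le|f(I)|+|g(I)|<|I|$. If $\varepsilon\max(|f|,|g|)\le\log 2$, both terms are at least $1/2$, which is impossible.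

(b) Fix $\delta,\varepsilon>0$ and a conjugacy $h$ such that $hsh^{-1}$ is $e^{\varepsilon}$-Lipschitz for all $s\in S$. By uniform continuity of $h^{-1}$ there is $\delta'>0$ such that $|z-z'|\ge\delta$ implies $|h(z)-h(z')|\ge\delta'$. If $|g|\le n$ and $|g(x)-g(x')|\ge\delta$, then $\delta'\le|hg(x)-hg(x')|\le e^{\varepsilon n}|h(x)-h(x')|$. Thus $h$ maps a set $E$ as in the definition of $s(n,\delta)$ to a set of points pairwise at distance at least $e^{-\varepsilon n}\delta'$, and $s(n,\delta)\le1+e^{\varepsilon n}/\delta'$. So $\limsup\frac1n\log s(n,\delta)\le\varepsilon$ for every $\varepsilon>0$.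

(c) Let $(x,y;f,g)$ be a resilient configuration, $I=[x,y]$, $\ell=\max(|f|,|g|)$, and let $\delta_0>0$ be the distance between $f(I)$ and $g(I)$. Consider the $2^n$ words $W=W_1\cdots W_n$ with $W_i\in\{f,g\}$. Let $W\ne W'$ be two of them and let $U=W_1\cdots W_j$ be their longest common prefix. Since $f$ and $g$ map $I$ into $I$, one of the intervals $U^{-1}W(I)$, $U^{-1}W'(I)$ lies in $f(I)$ and the other in $g(I)$. Therefore the intervals $W(I)$ are pairwise disjoint, and the element $U^{-1}$, of length at most $\ell n$, moves $W(x)$ and $W'(x)$ at distance at least $\delta_0$. This gives $s(\ell n,\delta_0)\ge2^n$, and also $2^n$ distinct elements $W$ of length at most $\ell n$ in $\Gamma$.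
\end{proof}

Parts (b) and (c) give (iii)$\Rightarrow$(v)$\Rightarrow$(i). Part (c) shows that a group of subexponential growth has no resilient orbit, so Corollary~\ref{cor:subexp} follows from the implication (i)$\Rightarrow$(iv).

\section{Two examples}\label{sec:examples}

The numbers $a_n$ measure how much expansion the group produces on average. Each $g$ has $\int_Xg'=1$, so
\[
a_n\le\#\{g\in\Gamma:|g|\le n\},
\]
and (ii) holds for groups of subexponential growth. At the other extreme, for a resilient configuration the $2^n$ intervals $W(I)$ in the proof above are disjoint and $\int_{W(I)}(W^{-1})'=|I|$, so $a_{\ell n}\ge2^n|I|$. The examples below show what $M_n$ looks like in the absence of resilient orbits.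

\begin{example}[One hyperbolic map]\label{ex:mobius}
Let $\lambda>1$ and let $\Gamma$ be generated by $f(x)=\lambda x/(1-x+\lambda x)$ on $[0,1]$. In the coordinate $v=\log\frac{x}{1-x}$ on $(0,1)$, the map $f$ is the translation by $\log\lambda$. Hence $f^k$ is given by the same formula with $t=\lambda^k$ in place of $\lambda$, and for every $k\in\mathbb{Z}$
\begin{equation}\label{eq:mobius}
(f^k)'(x)=\frac{t}{(1-x+tx)^2}=\frac{f^k(x)\,(1-f^k(x))}{x(1-x)}\le\frac1{4x(1-x)} .
\end{equation}
So $M_n(0)=M_n(1)=\lambda^n$, but $M_n(x)\le\min\big(\lambda^n,\frac1{4x(1-x)}\big)$. Expansion is exponential only near the two \emph{centers} $0$ and $1$, and it decays like the inverse of the distance to the center. A peak of the form $\min(\lambda^n,1/t)$ has integral $1+n\log\lambda$ over $[0,1]$. In general, we bound $M_n$ by a sum of such peaks, up to a factor $e^{cn}$ with $c$ small, and the task is to count the centers.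

The $C^1$ conjugacy can be written down here. By \eqref{eq:mobius}, $f$ preserves the infinite measure $dv=dx/(x(1-x))$. We make it finite at a small cost: let $\mu=\phi(v)\,dv$ with $\phi(v)=\frac{T}{\pi(T^2+v^2)}$. Then $\mu(fI)=\int_I\beta\,d\mu$ with $\beta=\phi(v+\log\lambda)/\phi(v)$. Since $|(\log\phi)'(v)|=2|v|/(T^2+v^2)\le1/T$, we have $|\log\beta|\le(\log\lambda)/T$, and $\beta\to1$ as $|v|\to\infty$. By Lemma~\ref{lem:measure}(b), the conjugate of $f$ is $C^1$, with derivative in $[\lambda^{-1/T},\lambda^{1/T}]$ and equal to $1$ at both endpoints. Near an endpoint, $|\log\beta|$ is of order $1/|v|$, that is, of order $1/\log(1/d)$ where $d$ is the distance to $\{0,1\}$. Such slow decay is forced: if $I=[x,f(x)]$ and $\sum_j\sup_{f^{-j}I}|\log\beta|$ were finite, the intervals $f^{-j}I$, whose interiors are disjoint, would have $\mu$-measure bounded below, and $\mu$ would be infinite. Section~\ref{sec:C1} follows this pattern, with a set $\Lambda$ in place of $\{0,1\}$.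
\end{example}

\begin{example}[Two levels]\label{ex:twolevel}
Keep $f$ as above, fix $x_0\in(0,1)$, and let $I_j=f^j([x_0,f(x_0)])$ for $j\in\mathbb{Z}$. Write $I_0=[\alpha_0,\alpha_1]$, pick $p$ in its interior, and let $g$ be the time-one map of the $C^1$ vector field equal to $(x-p)(x-\alpha_0)^2(\alpha_1-x)^2$ on $I_0$ and to $0$ elsewhere. Then $g'(p)>1$, and the nonzero powers of $g$ fix only $p$ in the interior of $I_0$. Let $\Gamma=\langle f,g\rangle$ and $g_j=f^jgf^{-j}$, which is the identity outside $I_j$.

The group has exponential growth: for $e_j\in\{0,1\}$ the products $g_1^{e_1}\cdots g_n^{e_n}=fg^{e_1}fg^{e_2}\cdots fg^{e_n}f^{-n}$ are $2^n$ distinct elements of length at most $3n$. So the bound of $a_n$ by the size of balls is useless. Yet there is no resilient orbit. Every element has the form $f^k\eta$, where $\eta$ is a product of maps $g_j^{\pm1}$ and acts on each $I_j$ as a power of $g_j$. If $k\ne0$, the element sends $I_j$ to $I_{j+k}$ for all $j$, so it moves all points in the same direction and cannot send $[x,y]$ into $(x,y)$. So the two elements of a resilient configuration have $k=0$.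 They have no common fixed point in $[x,y]$, as the two images of $[x,y]$ are disjoint. Hence $[x,y]$ lies in the interior of some $I_j$, both elements act there as nonzero powers of $g_j$, both have a fixed point in $[x,y]$, and this point is $f^j(p)$ for both: a contradiction.

Besides $0$ and $1$, the function $M_n$ now has peaks at the points $f^{-j}(p)$, where $g^kf^j$ has derivative $g'(p)^k(f^j)'(f^{-j}p)$. For $j>0$, the word $g^kf^j$ first expands around the center $0$ and then around the new center $f^{-j}(p)=\lambda^{-j}p/(1-p+\lambda^{-j}p)$. At the moment of the switch, the word resolves the scale $\lambda^{-j}$. The new center lies within a distance of order $\lambda^{-j}$ of the old one, and its distance to the other points $f^{-i}(p)$ is at least of order $\lambda^{-j}$. Once the old center and the scale are known, there are boundedly many choices for the new one. This is the mechanism of the count in Lemma~\ref{lem:count}.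
\end{example}

\section{From the growth of $a_n$ to Lipschitz conjugacies}\label{sec:lip}

From now on, until Section~\ref{sec:bilip}, $\Gamma$ acts by $C^1$ diffeomorphisms. By Lemma~\ref{lem:measure}(b), we need a finite measure $\rho\,dx$ with $\rho(sx)s'(x)\le e^{\varepsilon}\rho(x)$. Iterating this inequality gives $\rho(x)\ge e^{-\varepsilon|g|}g'(x)\rho(gx)$, so if we also require $\rho\ge1$ there is a smallest candidate.

\begin{proposition}\label{prop:lip}
Condition \textup{(ii)} implies condition \textup{(iii)}.
\end{proposition}

\begin{proof}
Let $\varepsilon>0$ and $\rho(x)=\sup_{g\in\Gamma}e^{-\varepsilon|g|}g'(x)\in[1,\infty]$. As a supremum of continuous functions, $\rho$ is lower semicontinuous, hence measurable. Since $\rho\le\sum_{n\ge0}e^{-\varepsilon n}M_n$, we get $\int_X\rho\le\sum_ne^{-\varepsilon n}a_n$, which is finite by (ii). For $s\in S$, the chain rule and $|gs|\le|g|+1$ give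
\[
\rho(sx)s'(x)=\sup_ge^{-\varepsilon|g|}(gs)'(x)\le e^{\varepsilon}\sup_ge^{-\varepsilon|gs|}(gs)'(x)=e^{\varepsilon}\rho(x).
\]
Let $\mu=\rho\,dx/\int_X\rho$. It has no atom and charges open sets since $\rho\ge1$, and for every interval $I$
\[
\int_{sI}\rho\,dx=\int_I\rho(sx)s'(x)\,dx\le e^{\varepsilon}\int_I\rho\,dx .
\]
Lemma~\ref{lem:measure}(b) concludes.
\end{proof}

\section{Marked cells}\label{sec:cells}

\subsection{Notation}

Fix $K>1$ with $K^{-1}\le s'\le K$ for all $s\in S$, so that $M_n\le K^n$, and let
\[
\omega(t)=\max_{s\in S}\ \sup\big\{|\log s'(x)-\log s'(y)| : |x-y|\le t\big\}.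
\]
The function $\omega$ is nondecreasing, bounded by $2\log K$, and $\omega(t)\to0$ as $t\to0$ because the functions $\log s'$ are uniformly continuous. This last fact is the way the $C^1$ hypothesis enters. We write $B(y,\delta)$ for the closed ball in $X$ and $\operatorname{Int}$ for the interior relative to $X$.

A \emph{word} is a sequence $w=(s_1,\dots,s_n)\in S^n$, $n\ge0$. We set $g_k=s_k\cdots s_1$ for $0\le k\le n$, $g_w=g_n$, and, for a starting point $x$, $y_k=g_k(x)$. For $i\le k$ the \emph{backward map} $F_{i,k}=g_ig_k^{-1}=(s_k\cdots s_{i+1})^{-1}$ sends $y_k$ to $y_i$. Since $F_{k,k}=\mathrm{id}$ and $F_{l-1,k}=s_l^{-1}F_{l,k}$, the chain rule gives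
\begin{equation}\label{eq:chain}
\log F_{i,k}'(\xi)=\sum_{l=i+1}^k\log(s_l^{-1})'\big(F_{l,k}\xi\big),\qquad F_{i,k}'(y_k)=\frac{g_i'(x)}{g_k'(x)} .
\end{equation}

\subsection{Contractions of a cell}

To use hypothesis (i) we need elements that map an interval into itself. They arise when an orbit returns near its starting point and the backward map contracts a ball of definite size. We discretize ``near'' by a finite cover.

Let $\delta\in(0,1/8)$. Cover $X$ by finitely many nondegenerate closed intervals $J_1,\dots,J_m$ of length at most $\delta/4$, the \emph{cells}. For a cell $J$, let $\hat J$ be its closed $\delta/2$-neighborhood in $X$. Then $\delta/2\le|\hat J|\le5\delta/4<1/2$, and for $y\in J$ we have $B(y,\delta/8)\subset\operatorname{Int}\hat J$ and $\hat J\subset B(y,\delta)$.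

A \emph{$J$-contraction} is an element $f\in\Gamma$ with $f(\hat J)\subset\operatorname{Int}\hat J$ and $\sup_{\hat J}f'<1$. The nested intervals $f^N(\hat J)$ have lengths tending to $0$, so they decrease to a point, which is the unique fixed point of $f$ in $\hat J$ and lies in $f(\hat J)\subset\operatorname{Int}\hat J$. The cell $J$ is \emph{marked} if a $J$-contraction exists.

\begin{lemma}[Returns]\label{lem:return}
Let $y,y'\in J$ and $F\in\Gamma$ with $F(y')=y$ and $F'\le1/8$ on $B(y',\delta)$. Then $F$ is a $J$-contraction, and its fixed point in $\hat J$ lies in $B(y,\delta/8)$.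
\end{lemma}

\begin{proof}
We have $F(\hat J)\subset F(B(y',\delta))\subset B(y,\delta/8)\subset\operatorname{Int}\hat J$.
\end{proof}

\begin{lemma}\label{lem:cells}
Assume that there is no resilient orbit, and let $J$ be a marked cell.
\begin{enumerate}
\item[(a)] All $J$-contractions have the same fixed point $p_J$ in $\hat J$, and $p_J\in\operatorname{Int}\hat J$.
\item[(b)] $\Gamma p_J\cap\hat J=\{p_J\}$.
\item[(c)] The closure $\Lambda$ of the union of the orbits $\Gamma p_J$ over all marked cells $J$ is a closed $\Gamma$-invariant set with empty interior.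
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose first that $X=[0,1]$ and $\hat J$ contains an endpoint $e$ of $X$. Then $\Gamma$ fixes $e$, so $e$ is the fixed point of every $J$-contraction and $\Gamma e=\{e\}$; this gives (a) and (b). Otherwise $\hat J=[a,b]$ and $\operatorname{Int}\hat J=(a,b)$, and two elements that send $[a,b]$ to disjoint intervals inside $(a,b)$ form, in one of the two orders, a resilient configuration with $x=a$, $y=b$.

(a) If $J$-contractions $f$ and $\tilde f$ had fixed points $p\ne\tilde p$, then for large $N$ the intervals $f^N(\hat J)$ and $\tilde f^N(\hat J)$ would be disjoint and contained in $(a,b)$.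

(b) Let $f$ be a $J$-contraction and suppose that $q=v(p_J)\in\hat J$ and $q\ne p_J$ for some $v\in\Gamma$. We have $f(q)\in(a,b)$ and $f(q)\ne f(p_J)=p_J$, so after replacing $v$ by $fv$ we may assume $q\in(a,b)$. For large $N$, the intervals $f^N(\hat J)$ and $vf^N(\hat J)$ lie in small neighborhoods of $p_J$ and $q$. They are then disjoint and contained in $(a,b)$.

(c) By (b) and $p_J\in\operatorname{Int}\hat J$, the point $p_J$ is isolated in $\Gamma p_J$; applying elements of $\Gamma$, so is every point of the orbit. Suppose that the closure of $\Gamma p_J$ contains a nonempty open set $U$. Take $z\in U\cap\Gamma p_J$ and an open set $V\subset U$ with $V\cap\Gamma p_J=\{z\}$. Then $V\setminus\{z\}$ is a nonempty open subset of the closure of $\Gamma p_J$, so it meets $\Gamma p_J$, a contradiction. Finally, $\Lambda$ is a finite union of closed invariant sets with empty interior, and such a union has empty interior.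
\end{proof}

In Example~\ref{ex:mobius}, a $J$-contraction is a nonzero power of $f$ with a fixed point in $\hat J$, so $\Lambda\subset\{0,1\}$.

\section{Subexponential growth of $a_n$}\label{sec:growth}

\begin{proposition}\label{prop:growth}
Condition \textup{(i)} implies condition \textup{(ii)}.
\end{proposition}

Assume (i) and fix $c>0$. We show that $\limsup\frac1n\log a_n\le2c$; since $a_n\ge1$ and $c$ is arbitrary, this proves (ii). Choose $\delta\in(0,1/8)$ with $\omega(\delta)\le c/2$, cells $J_1,\dots,J_m$ as in Section~\ref{sec:cells}, and, for each $y\in X$, one cell containing $y$, called \emph{the cell of $y$}. Let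
\[
D_n=\sum_{j=0}^{n-1}\omega\big(2\delta e^{-cj/2}\big).
\]
The sequence $D_n$ is nondecreasing, and $D_n=o(n)$ because its terms tend to $0$. For $C^1$ maps $D_n$ need not be bounded, but $e^{D_n}$ is subexponential, which is all we need.

\subsection{Records}

A large derivative $g_w'(x)$ is information at one point. To extend it to a ball of radius $\delta$ we look at the times $k$ at which $g_k$ has expanded at rate at least $c$ since \emph{every} earlier time. Let $x\in X$, let $w$ be a word of length $n'\le n$, and set
\[
Q_k=\log g_k'(x)-ck\qquad(0\le k\le n').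
\]
A time $k\ge1$ is a \emph{record} if $Q_k>Q_i$ for all $0\le i<k$.

\begin{lemma}\label{lem:record}
Let $k$ be a record and $0\le i\le k$. For all $\xi,\xi'\in B(y_k,\delta)$,
\[
F_{i,k}'(\xi)\le e^{-c(k-i)/2},\qquad |\log F_{i,k}'(\xi)-\log F_{i,k}'(\xi')|\le D_{k-i}.
\]
\end{lemma}

\begin{proof}
We use descending induction on $i$; for $i=k$ the map is the identity. Let $i<k$ and assume the first bound for all $l$ with $i<l\le k$. Integrating it along the segments of $B(y_k,\delta)$ from $y_k$ to $\xi$ and from $\xi$ to $\xi'$, we obtain
\[
|F_{l,k}\xi-y_l|\le\delta e^{-c(k-l)/2}\le\delta,\qquad|F_{l,k}\xi-F_{l,k}\xi'|\le2\delta e^{-c(k-l)/2}.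
\]
The first inequality and \eqref{eq:chain} give $\log F_{i,k}'(\xi)\le\log F_{i,k}'(y_k)+(k-i)\,\omega(\delta)\le\log F_{i,k}'(y_k)+\frac c2(k-i)$. Since $k$ is a record,
\[
\log F_{i,k}'(y_k)=\log g_i'(x)-\log g_k'(x)=Q_i-Q_k-c(k-i)<-c(k-i).
\]
This proves the first bound. The second inequality and \eqref{eq:chain} bound the distortion by $\sum_{l=i+1}^k\omega(2\delta e^{-c(k-l)/2})=D_{k-i}$.
\end{proof}

\subsection{Retained times and centers}

Two records in the same cell give a contraction if they are far enough apart in time. We therefore thin out the records. Let $N_1\ge1$ be an integer with $e^{-cN_1/2}\le1/8$. Let $\tau_1^*$ be the first record and $\tau_{j+1}^*$ the first record that is at least $\tau_j^*+N_1$, as long as these exist. The \emph{cell of time $k$} is the cell of $y_k$. The \emph{retained times} $\tau_1<\dots<\tau_R$, $R\ge0$, are the times $\tau_j^*$ whose cell is marked; we set $\tau_0=0$, so $Q_{\tau_0}=0$. For a retained time $\tau$ with cell $J$, let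
\[
I_\tau=g_\tau^{-1}(\hat J),\qquad z_\tau=g_\tau^{-1}(p_J).
\]
The interval $I_\tau$ contains $x$ and $z_\tau$; it is the neighborhood of $x$ that $g_\tau$ blows up to size about $\delta$. The point $z_\tau$ is the \emph{center} of $\tau$.

\begin{lemma}\label{lem:retained}
Let $b_0=(m+1)N_1\log K$.
\begin{enumerate}
\item[(a)] Two retained times of $(x,w)$ with the same cell have the same center.
\item[(b)] $Q_{\tau_j}<Q_{\tau_{j+1}}\le Q_{\tau_j}+b_0$ for $0\le j<R$, and $Q_{n'}\le Q_{\tau_R}+b_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $i<k$ be two of the times $\tau_j^*$ with the same cell $J$. Then $k-i\ge N_1$, so Lemma~\ref{lem:record} gives $F_{i,k}'\le1/8$ on $B(y_k,\delta)$, and $F_{i,k}$ is a $J$-contraction by Lemma~\ref{lem:return}. Hence $J$ is marked and, by Lemma~\ref{lem:cells}(a), $g_ig_k^{-1}(p_J)=p_J$, that is, $g_k^{-1}(p_J)=g_i^{-1}(p_J)$. This proves (a). It also shows that an unmarked cell occurs at most once among the times $\tau_j^*$, so at most $m$ of them are not retained.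

For (b), note that $Q_{k+1}-Q_k\le\log K$, and that $\max_{i\le k}Q_i$ is attained at the last record up to time $k$, or at $0$ if there is none. The records in $[\tau_j^*,\tau_{j+1}^*)$ lie in $[\tau_j^*,\tau_j^*+N_1-1]$. Hence $Q_i\le Q_{\tau_j^*}+(N_1-1)\log K$ for all $i<\tau_{j+1}^*$, and one more step gives $Q_{\tau_{j+1}^*}\le Q_{\tau_j^*}+N_1\log K$. The same reasoning gives $Q_{\tau_1^*}\le\log K$, and $Q_{n'}\le Q_{\tau^*}+N_1\log K$ for the last time $\tau^*$ among the $\tau_j^*$; if there is no record, $Q_{n'}\le0$. From $\tau_j$ to $\tau_{j+1}$, or from $\tau_R$ to $n'$, we skip at most $m$ of the times $\tau_j^*$, so we add at most $m+1$ increments of size at most $N_1\log K$. The strict inequality holds because $\tau_{j+1}$ is a record.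
\end{proof}

If no cell is marked there are no retained times. Otherwise let $\theta>0$ be the minimum, over marked cells $J$, of the distance from $p_J$ to $X\setminus\hat J$; it is positive because $p_J\in\operatorname{Int}\hat J$.

\begin{lemma}\label{lem:size}
Let $\tau$ be a retained time of $(x,w)$, with cell $J$.
\begin{enumerate}
\item[(a)] $\dfrac{\delta}{2}\,e^{-D_n}|I_\tau|^{-1}\le g_\tau'(x)\le e^{D_n}|I_\tau|^{-1}$, and $|x-z_\tau|\le|I_\tau|$.
\item[(b)] If $z'\in\Gamma p_J$ and $z'\ne z_\tau$, then $|z'-z_\tau|\ge\theta e^{-D_n}|I_\tau|$.
\end{enumerate}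
\end{lemma}

\begin{proof}
Let $F=F_{0,\tau}=g_\tau^{-1}$. By Lemma~\ref{lem:record}, the values of $F'$ on $\hat J\subset B(y_\tau,\delta)$ differ by a factor at most $e^{D_n}$, and their average is $|I_\tau|/|\hat J|$. So every value of $F'$ on $\hat J$ lies between $e^{-D_n}|I_\tau|/|\hat J|$ and $e^{D_n}|I_\tau|/|\hat J|$. Part (a) follows from $F'(y_\tau)=1/g_\tau'(x)$ and $\delta/2\le|\hat J|\le1$.

For (b), first observe that $z'\notin I_\tau$: otherwise $g_\tau(z')\in\hat J\cap\Gamma p_J=\{p_J\}$ by Lemma~\ref{lem:cells}(b), and $z'=z_\tau$. Let $A$ be a shortest segment from $z_\tau$ to $z'$. Then $g_\tau(A)$ joins $p_J$ to a point outside $\hat J$, so it contains a segment $A_0\subset\hat J$ of length at least $\theta$. Therefore $|A|\ge|F(A_0)|\ge\theta e^{-D_n}|I_\tau|/|\hat J|\ge\theta e^{-D_n}|I_\tau|$.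
\end{proof}

\subsection{Counting centers}

Let $Z(n)$ be the set of pairs $(J,z)$ such that $z$ is the center of a retained time with cell $J$, for some $x\in X$ and some word of length at most $n$. Lemma~\ref{lem:size}(b) alone is not enough to bound $Z(n)$: the intervals $I_\tau$ can be as short as $K^{-n}$, which leaves room for $K^n$ centers. The gain comes from Lemma~\ref{lem:retained}. Along a word, a new center appears only when a new cell is visited, hence at most $m$ times. When this happens, $Q$ has grown by at most $b_0$ since the previous retained time, so the scale has changed little, and we are in the situation of Example~\ref{ex:twolevel}.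

\begin{lemma}\label{lem:count}
There is a polynomial $P$ such that $\#Z(n)\le P(n)\,e^{cn+5mD_n}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $(J,z)\in Z(n)$ be realized by $(x,w)$. By Lemma~\ref{lem:retained}(a), $z$ is the center of the first retained time with cell $J$. Let $J^{(1)},\dots,J^{(q)}=J$, $q\le m$, be the distinct cells of the retained times up to that time, in order of first appearance; let $t_1<\dots<t_q$ be the times of first appearance and $z^{(i)}=z_{t_i}$, so $z^{(q)}=z$. Put $\sigma_1=0$. For $i\ge2$, let $\sigma_i$ be the retained time just before $t_i$. Then $\sigma_i\ge t_{i-1}$, the cell of $\sigma_i$ is $J^{(l(i))}$ for some $l(i)<i$, and $z_{\sigma_i}=z^{(l(i))}$ by Lemma~\ref{lem:retained}(a). Let $\nu_i$ be the integer with $2^{-\nu_i-1}<|I_{\sigma_i}|\le2^{-\nu_i}$. Since $\frac\delta2K^{-n}\le|I_{\sigma_i}|\le1$, we have $0\le\nu_i\le\log_2(2/\delta)+n\log_2K$.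

Call $\big(q,(J^{(i)}),(l(i)),(t_i),(\sigma_i),(\nu_i)\big)$ the \emph{type} of $(x,w,J)$. The number of types is at most
\[
P_0(n)=m^{2m+1}(n+1)^{2m}\big(1+\log_2(2/\delta)+n\log_2K\big)^m .
\]
We fix a type and count the sequences $(z^{(1)},\dots,z^{(q)})$ that come from triples of this type. Let $C=1+32e^{b_0}/(\theta\delta^2)$.

\emph{The first center.} Here $t_1=\tau_1$, so Lemma~\ref{lem:retained}(b) gives $g_{t_1}'(x)\le e^{b_0+ct_1}$, and Lemma~\ref{lem:size}(a) gives $|I_{t_1}|\ge\frac\delta2e^{-D_n-b_0-ct_1}$. All possible values of $z^{(1)}$ lie in the orbit of $p_{J^{(1)}}$. By Lemma~\ref{lem:size}(b), two of them are at distance at least $\frac{\theta\delta}2e^{-2D_n-b_0-ct_1}$. There are at most $1+\frac2{\theta\delta}e^{2D_n+b_0+ct_1}\le Ce^{5D_n+c(t_1-\sigma_1)}$ of them.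

\emph{The $i$-th center, $i\ge2$, given $z^{(1)},\dots,z^{(i-1)}$.} Write $t=t_i$, $\sigma=\sigma_i$, $\nu=\nu_i$. These are consecutive retained times, so $Q_\sigma<Q_t\le Q_\sigma+b_0$, which gives
\[
g_\sigma'(x)\le g_t'(x)\le e^{b_0+c(t-\sigma)}g_\sigma'(x).
\]
Applying Lemma~\ref{lem:size}(a) at both times,
\[
|I_t|\le\frac{e^{D_n}}{g_\sigma'(x)}\le\frac2\delta\,e^{2D_n}|I_\sigma|,\qquad
|I_t|\ge\frac{\delta\,e^{-D_n-b_0-c(t-\sigma)}}{2\,g_\sigma'(x)}\ge\frac\delta2\,e^{-2D_n-b_0-c(t-\sigma)}|I_\sigma| .
\]
Since $x\in I_t\cap I_\sigma$, we have $|z^{(i)}-z^{(l(i))}|\le|I_t|+|I_\sigma|\le\frac4\delta e^{2D_n}2^{-\nu}$. So all possible values of $z^{(i)}$ lie in a ball of this radius around the known point $z^{(l(i))}$. They also lie in the orbit of $p_{J^{(i)}}$, so by Lemma~\ref{lem:size}(b) and $|I_\sigma|>2^{-\nu-1}$ two of them are at distance at least $\frac{\theta\delta}4e^{-3D_n-b_0-c(t-\sigma)}2^{-\nu}$. The scale $2^{-\nu}$ cancels in the ratio, and there are at most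
\[
1+\frac{32}{\theta\delta^2}\,e^{5D_n+b_0+c(t-\sigma)}\le Ce^{5D_n+c(t_i-\sigma_i)}
\]
possible values.

The intervals $[\sigma_i,t_i]\subset[0,n]$ have disjoint interiors because $\sigma_i\ge t_{i-1}$, so $\sum_i(t_i-\sigma_i)\le n$. Each type thus yields at most $C^me^{5mD_n+cn}$ sequences, and $P=C^mP_0$ works.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:growth}]
Let $w$ be a word of length $n'\le n$ and $x\in X$. By Lemma~\ref{lem:retained}(b), $g_w'(x)=e^{Q_{n'}+cn'}\le e^{b_0+cn}e^{Q_{\tau_R}}$. If $R=0$, then $e^{Q_{\tau_R}}=1$. If $R\ge1$, then $e^{Q_{\tau_R}}\le g_{\tau_R}'(x)\le\min\big(K^n,e^{D_n}/|x-z_{\tau_R}|\big)$ by Lemma~\ref{lem:size}(a). Therefore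
\[
M_n(x)\le e^{b_0+cn}\Big(1+\sum_{(J,z)\in Z(n)}\min\big(K^n,e^{D_n}/|x-z|\big)\Big).
\]
Each peak has integral at most $2e^{D_n}\int_0^1\min(K^n,1/t)\,dt=2e^{D_n}(1+n\log K)$. With Lemma~\ref{lem:count},
\[
a_n\le e^{b_0+cn}\Big(1+2P(n)(1+n\log K)\,e^{cn+(5m+1)D_n}\Big).
\]
As $D_n=o(n)$ and $b_0,m,P$ do not depend on $n$, we get $\limsup\frac1n\log a_n\le2c$.
\end{proof}

Propositions~\ref{prop:growth} and \ref{prop:lip} answer the Lipschitz part of the question.

\section{The $C^1$ conjugacy}\label{sec:C1}

\begin{proposition}\label{prop:C1}
Condition \textup{(i)} implies condition \textup{(iv)}, with the additional properties stated in Theorem~\ref{thm:main}.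
\end{proposition}

With the density $\rho$ of Section~\ref{sec:lip}, the derivative of the conjugate of $s$ is $\rho(sx)s'(x)/\rho(x)$ almost everywhere. Now $\rho$ is only lower semicontinuous, and it is infinite at a fixed point of $g$ where $g'>e^{\varepsilon|g|}$, so nothing makes this ratio continuous. We repair this in two steps. Away from the set $\Lambda$ of Lemma~\ref{lem:cells}, we show that only finitely many words matter locally, so that the supremum is continuous. Near $\Lambda$, we replace the constant cost $\varepsilon$ per letter by a cost $\kappa(y)$ that tends to $0$; the logarithm of the ratio is squeezed between $-\kappa(sx)$ and $\kappa(x)$, so it extends continuously by $0$. The cost must decrease slowly enough to absorb the distortion, to add up to infinity along orbits, and to keep the density integrable. These are conditions ($\psi$1)--($\psi$3) below.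

Assume (i); then (ii) holds by Proposition~\ref{prop:growth}. Fix $\varepsilon\in(0,1]$.

\subsection{The cost function}

Choose $r\in(0,1/8)$ with $\omega(K^2r)\le\varepsilon/4$. Let $\delta=r/K$, let $J_1,\dots,J_m$ be cells for this $\delta$, and let $\Lambda$ be given by Lemma~\ref{lem:cells}(c). Let $d(y)$ be the distance from $y$ to $\Lambda$, with $d\equiv+\infty$ if $\Lambda=\emptyset$, and put
\[
\hat d=\min(d,Kr),\qquad\Omega=\{y\in X:d(y)\ge r\}.
\]
Since $\Lambda$ is invariant and the elements of $S$ are $K$-Lipschitz, $d(sy)\le Kd(y)$, hence $\hat d(sy)\le\min(Kd(y),K^2r)=K\hat d(y)$. Applying this to $s^{-1}$ as well,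
\begin{equation}\label{eq:dK}
K^{-1}d(y)\le d(sy)\le Kd(y),\qquad K^{-1}\hat d(y)\le\hat d(sy)\le K\hat d(y)\qquad(s\in S).
\end{equation}

For $n\ge1$ let $\eta(n)=\sup_{k\ge n}\frac1k\big(\log a_k+2\log(k+1)\big)$. This sequence is nonincreasing, tends to $0$ by (ii), and satisfies $a_ne^{-n\eta(n)}\le(n+1)^{-2}$. Choose a nondecreasing sequence of integers $j_n\ge0$ with
\begin{equation}\label{eq:jn}
\int_{\{0<d<K^{-j_n}\}}M_n\,dx\le2^{-n};
\end{equation}
this is possible because $M_n$ is bounded and the sets $\{0<d<K^{-j}\}$ decrease to the empty set as $j\to\infty$. Let $t_n=K^{-n-j_n}$, a strictly decreasing sequence with limit $0$.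

\begin{lemma}\label{lem:psi}
There is a continuous nondecreasing function $\psi:(0,\infty]\to(0,\varepsilon]$ with $\psi(t)\to0$ as $t\to0$ and
\begin{enumerate}
\item[($\psi$1)] $\psi(t)=\varepsilon$ for $t\ge r$, and $\psi(t)\ge4\omega(K^2t)$ for $t\le r$;
\item[($\psi$2)] $\psi(t)\ge\min\big(\varepsilon,1/(1+\log^+(1/t))\big)$, where $\log^+=\max(\log,0)$;
\item[($\psi$3)] $\psi(t_n)\ge\min(\varepsilon,\eta(n))$ for all $n\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $t_0=+\infty$ and let $\chi$ be the step function equal to $\min(\varepsilon,\eta(n))$ on $[t_n,t_{n-1})$, $n\ge1$. For $t\in(0,\infty)$ let $\varphi(t)$ be the maximum of $4\omega(K^2t)$, $1/(1+\log^+(1/t))$, $\varepsilon\min(1,t/r)$ and $\chi(t)$. These four functions are nondecreasing, bounded, and tend to $0$ at $0$, so $\varphi$ has the same properties. The average $\bar\varphi(t)=\frac1t\int_t^{2t}\varphi=\int_1^2\varphi(tv)\,dv$ is continuous by the first formula, nondecreasing by the second, and satisfies $\varphi(t)\le\bar\varphi(t)\le\varphi(2t)$. Take $\psi=\min(\varepsilon,\bar\varphi)$ and $\psi(\infty)=\varepsilon$. Then $\psi\ge\min(\varepsilon,\varphi)$,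 which gives ($\psi$2), ($\psi$3) and the first half of ($\psi$1). For $t\le r$ we have $4\omega(K^2t)\le4\omega(K^2r)\le\varepsilon$, which gives the second half.
\end{proof}

Let $\kappa=\psi\circ d$ on $X\setminus\Lambda$ and $\kappa=0$ on $\Lambda$. This function is continuous on $X$, satisfies $0\le\kappa\le\varepsilon$, equals $\varepsilon$ on $\Omega$, and is positive outside $\Lambda$. For $x\in X\setminus\Lambda$ define
\[
u(x)=\sup_{n\ge0}\ \sup_{w\in S^n}\Big[\log g_w'(x)-\sum_{i<n}\kappa(y_i)\Big].
\]
The empty word gives $u\ge0$. If $\Lambda=\emptyset$, then $\kappa\equiv\varepsilon$ and $e^u$ is the density $\rho$ of Section~\ref{sec:lip}.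

\subsection{Derivatives are controlled by the distance to $\Lambda$}

In Example~\ref{ex:mobius}, formula \eqref{eq:mobius} says that $g'(x)$ is a ratio of the values of $x(1-x)$ at $g(x)$ and at $x$. The next two statements give an inequality of this kind in general, first for one generator and then for all words.

\begin{lemma}\label{lem:onestep}
Assume $\Lambda\ne\emptyset$. For $y\notin\Lambda$ and $s\in S$,
\[
\log s'(y)\le\log\frac{d(sy)}{d(y)}+\omega\big(K^2d(y)\big).
\]
\end{lemma}

\begin{proof}
Let $A$ be a segment of length $d(sy)$ from $sy$ to a point of $\Lambda$, and let $L=|s^{-1}A|$. The segment $s^{-1}A$ joins $y$ to a point of $\Lambda$, so $d(y)\le L\le Kd(sy)\le K^2d(y)$. By the mean value theorem, $d(sy)=s'(\xi)L$ for some $\xi\in s^{-1}A$, and $|\xi-y|\le L\le K^2d(y)$. Hence $d(sy)\ge e^{-\omega(K^2d(y))}s'(y)\,d(y)$.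
\end{proof}

\begin{proposition}\label{prop:key}
There is a constant $A_0$ such that for every $x\in X\setminus\Lambda$ and every word $w$ of length $n$,
\begin{equation}\label{eq:key}
\log g_w'(x)-\sum_{i<n}\kappa(y_i)\le A_0+\log\frac{\hat d(y_n)}{\hat d(x)}-\frac12\sum_{i<n}\kappa(y_i).
\end{equation}
\end{proposition}

\begin{proof}
For $0\le k\le n$ let
\[
T_k=\log g_k'(x)+\log\frac{\hat d(x)}{\hat d(y_k)}-\frac12\sum_{i<k}\kappa(y_i),
\]
so that $T_0=0$ and \eqref{eq:key} reads $T_n\le A_0$. The sequence $T_k$ decreases while the orbit is near $\Lambda$, so its records occur far from $\Lambda$. Many records would produce a contraction, hence a point of $\Lambda$, close to the position of a record. So there are few records.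

\emph{Increments.} We have
\[
T_{i+1}-T_i=\log s_{i+1}'(y_i)+\log\hat d(y_i)-\log\hat d(y_{i+1})-\tfrac12\kappa(y_i).
\]
If $y_i\notin\Omega$, then $d(y_i)<r$ and $d(y_{i+1})<Kr$, so $\hat d=d$ at both points. Lemma~\ref{lem:onestep} and ($\psi$1) give $T_{i+1}-T_i\le\omega(K^2d(y_i))-\frac12\kappa(y_i)\le-\frac14\kappa(y_i)<0$. If $y_i\in\Omega$, then $T_{i+1}-T_i\le2\log K$ by \eqref{eq:dK}.

In this proof, a \emph{record} is a time $k\ge1$ with $T_k>T_i$ for all $0\le i<k$. For a record $k$ we have $T_k>T_{k-1}$, so
\begin{equation}\label{eq:far}
y_{k-1}\in\Omega,\qquad d(y_k)\ge\hat d(y_k)\ge r/K=\delta .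
\end{equation}
The running maximum of $T$ increases only at records, and by at most $2\log K$ each time. It remains to bound the number of records.

\emph{Backward contraction.} Let $k$ be a record. We claim that for $0\le i\le k$ and $\xi\in B(y_k,\delta)$,
\begin{equation}\label{eq:back}
F_{i,k}'(\xi)\le\frac{\hat d(y_i)}{\hat d(y_k)}\exp\Big(-\frac14\sum_{i\le l<k}\kappa(y_l)\Big).
\end{equation}
For $i=k$ both sides equal $1$. Let $i<k$ and assume \eqref{eq:back} for all $l$ with $i<l\le k$. By \eqref{eq:chain}, the inequality $T_k>T_i$ reads
\[
F_{i,k}'(y_k)<\frac{\hat d(y_i)}{\hat d(y_k)}\exp\Big(-\frac12\sum_{i\le l<k}\kappa(y_l)\Big).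
\]
For $i<l\le k$, the induction hypothesis, \eqref{eq:far} and \eqref{eq:dK} give
\[
|F_{l,k}\xi-y_l|\le\delta\,\frac{\hat d(y_l)}{\hat d(y_k)}\le\hat d(y_l)\le K\hat d(y_{l-1}).
\]
It follows that $\omega(|F_{l,k}\xi-y_l|)\le\frac14\kappa(y_{l-1})$. Indeed, if $y_{l-1}\notin\Omega$, then $K\hat d(y_{l-1})\le K^2d(y_{l-1})$ and this is ($\psi$1). If $y_{l-1}\in\Omega$, then $K\hat d(y_{l-1})\le K^2r$ and $\omega(K^2r)\le\varepsilon/4=\frac14\kappa(y_{l-1})$. By \eqref{eq:chain}, $\log F_{i,k}'(\xi)-\log F_{i,k}'(y_k)\le\frac14\sum_{l=i+1}^k\kappa(y_{l-1})$, and \eqref{eq:back} follows.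

\emph{Number of records.} Let $N\ge1$ be an integer with $K^2e^{-N\varepsilon/4}\le1/8$. Suppose that a cell $J$ contains $y_k$ for $N+1$ records $k$; let $i$ be the first of them and $k$ the last. There are at least $N$ records $k'$ in $(i,k]$, and each has $y_{k'-1}\in\Omega$ with $i\le k'-1<k$, so $\sum_{i\le l<k}\kappa(y_l)\ge N\varepsilon$. Since $\hat d(y_i)\le Kr$ and $\hat d(y_k)\ge r/K$, inequality \eqref{eq:back} gives $F_{i,k}'\le K^2e^{-N\varepsilon/4}\le1/8$ on $B(y_k,\delta)$. By Lemma~\ref{lem:return}, $F_{i,k}$ is a $J$-contraction with fixed point in $B(y_i,\delta/8)$, and this fixed point is $p_J\in\Lambda$ by Lemma~\ref{lem:cells}(a). So $d(y_i)\le\delta/8$, contradicting \eqref{eq:far} for the record $i$. Hence there are at most $mN$ records, and $A_0=2mN\log K$ works.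
\end{proof}

\subsection{The density $e^u$}

\begin{lemma}\label{lem:u}
\begin{enumerate}
\item[(a)] The function $u$ is finite and continuous on $X\setminus\Lambda$.
\item[(b)] For $s\in S$, the function $c_s(x)=\log s'(x)+u(sx)-u(x)$ on $X\setminus\Lambda$, extended by $0$ on $\Lambda$, is continuous on $X$, and $|c_s|\le\varepsilon$.
\item[(c)] $\int_{X\setminus\Lambda}e^u\,dx<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Y\subset X\setminus\Lambda$ be compact and $d_0=\min_Yd>0$. For $x\in Y$ and any word, $d(y_i)\ge K^{-i}d_0$ by \eqref{eq:dK}, so ($\psi$2) and the monotonicity of $\psi$ give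
\[
\sum_{i<n}\kappa(y_i)\ge\Sigma_n:=\sum_{i<n}\min\Big(\varepsilon,\frac1{1+i\log K+\log^+(1/d_0)}\Big),
\]
and $\Sigma_n\to\infty$ like a harmonic series. The right side of \eqref{eq:key} is at most $A_0+\log\big(Kr/\min(d_0,Kr)\big)-\frac12\Sigma_n$, which is negative for $n\ge n_Y$. As the empty word contributes $0$, on $Y$ the supremum defining $u$ may be restricted to words of length less than $n_Y$. Thus $u|_Y$ is a maximum of finitely many continuous functions. Every point of the open set $X\setminus\Lambda$ has a compact neighborhood in it.

(b) Given a word starting at $sx$, put the letter $s$ in front to get a word starting at $x$. This gives $u(x)\ge\log s'(x)-\kappa(x)+u(sx)$, that is, $c_s(x)\le\kappa(x)$. Since $\log(s^{-1})'(sx)=-\log s'(x)$, we have $c_{s^{-1}}(sx)=-c_s(x)$, and the same inequality for $s^{-1}\in S$ at the point $sx$ gives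
\[
-\kappa(sx)\le c_s(x)\le\kappa(x).
\]
The function $c_s$ is continuous on the open set $X\setminus\Lambda$ by (a). The functions $\kappa$ and $\kappa\circ s$ are continuous on $X$ and vanish on the invariant set $\Lambda$, so $c_s(x)\to0$ as $x$ tends to a point of $\Lambda$.

(c) Bounding the supremum over $n$ by a sum, $e^{u(x)}\le1+\sum_{n\ge1}E_n(x)$, where $E_n(x)=\max_{w\in S^n}g_w'(x)\exp(-\sum_{i<n}\kappa(y_i))$. If $0<d(x)<K^{-j_n}$ we use $E_n\le M_n$ and \eqref{eq:jn}. If $d(x)\ge K^{-j_n}$, then $d(y_i)\ge K^{-n-j_n}=t_n$ for $i<n$, so $E_n\le e^{-n\psi(t_n)}M_n$. By ($\psi$3),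
\[
\int_{X\setminus\Lambda}e^u\,dx\le1+\sum_{n\ge1}2^{-n}+\sum_{n\ge1}a_ne^{-n\min(\varepsilon,\eta(n))}.
\]
For all but finitely many $n$ we have $\eta(n)\le\varepsilon$, and then the term of the last sum is $a_ne^{-n\eta(n)}\le(n+1)^{-2}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C1}]
Let $Z=\int_{X\setminus\Lambda}e^u\,dx$ and let $\mu$ be the probability measure with density $e^u/Z$ on $X\setminus\Lambda$ and $\mu(\Lambda)=0$. (The set $\Lambda$ is discarded even if it has positive Lebesgue measure.) The measure $\mu$ has no atom. Every nonempty open set contains a nonempty open subset of $X\setminus\Lambda$, because $\Lambda$ is closed with empty interior, and there the density is at least $1/Z$; so $\mu$ charges open sets. For an interval $I$ and $s\in S$, the invariance of $\Lambda$ and a change of variables give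
\[
\mu(sI)=\frac1Z\int_{I\setminus\Lambda}e^{u(sx)}s'(x)\,dx=\int_Ie^{c_s}\,d\mu .
\]
Let $h$ be as in Lemma~\ref{lem:measure}(b). Since $e^{c_s}$ is continuous and positive on $X$, the map $hsh^{-1}$ is a $C^1$ diffeomorphism with derivative $e^{c_s\circ h^{-1}}\in[e^{-\varepsilon},e^{\varepsilon}]$, equal to $1$ on $h(\Lambda)$. On $X\setminus\Lambda$ the density of $\mu$ is continuous, so $h$ is $C^1$ there with $h'=e^u/Z\ge1/Z$.
\end{proof}

Theorem~\ref{thm:main} now follows from Propositions~\ref{prop:growth}, \ref{prop:lip}, \ref{prop:converse} and \ref{prop:C1}, together with the implication (iv)$\Rightarrow$(iii) noted after Lemma~\ref{lem:measure}.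

\section{A bi-Lipschitz action of the free group}\label{sec:bilip}

We want an action in which an interval has exponentially many disjoint images while each element moves all points in one direction, which excludes resilient orbits. Both features come from an order on $F_2=\langle a,b\rangle$: we line up one interval per group element.

We recall Magnus's total order on $F_2$, invariant under left and right multiplication. Send $a$ to $1+A$ and $b$ to $1+B$ in the ring of formal power series with integer coefficients in noncommuting variables $A,B$; these elements are invertible, so we obtain a homomorphism into the group of series with constant term $1$. It is injective. Indeed, consider a nontrivial reduced word $x_1^{n_1}\cdots x_k^{n_k}$ with $x_i\in\{a,b\}$, $x_i\ne x_{i+1}$, $n_i\ne0$, and let $X_i\in\{A,B\}$ correspond to $x_i$. In the expansion of $\prod_i(1+X_i)^{n_i}$, a monomial $X_1^{j_1}\cdots X_k^{j_k}$ equals the alternating monomial $X_1\cdots X_k$ only if all $j_i=1$, so the latter has coefficient $n_1\cdots n_k\ne0$. Order the monomials by degree, then lexicographically, and declare $P\prec P'$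 if the first nonzero coefficient of $P'-P$ is positive. This is a total order. Multiplying $P'-P$ on either side by a series with constant term $1$ does not change its homogeneous component of lowest degree, so the order is invariant on both sides.

\begin{proof}[Proof of Theorem~\ref{thm:bilip}]
Let $S=\{a^{\pm1},b^{\pm1}\}$. There are $4\cdot3^{n-1}$ elements of length $n\ge1$, so $\sum_\gamma4^{-|\gamma|}=1+\sum_{n\ge1}(3/4)^{n-1}=5$. Let $\ell_\gamma=4^{-|\gamma|}/5$ and
\[
I_\gamma=\Big[\sum_{\gamma'\prec\gamma}\ell_{\gamma'},\ \sum_{\gamma'\preceq\gamma}\ell_{\gamma'}\Big]\subset[0,1].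
\]
If $\gamma\prec\gamma''$, the right endpoint of $I_\gamma$ is at most the left endpoint of $I_{\gamma''}$. So the intervals have disjoint interiors, are arranged according to $\prec$, and have total length $1$. The union $E$ of their interiors has full measure, hence is dense.

\emph{The action.} Let $\beta\in F_2$ map the interior of each $I_\gamma$ onto the interior of $I_{\beta\gamma}$ by the increasing affine map. By left invariance of $\prec$, this is a strictly increasing bijection of $E$. Extend it by $\beta(0)=0$ and $\beta(t)=\sup\{\beta(e):e\in E,\ e\le t\}$ for $t>0$. The extension is strictly increasing: if $t<t'$, there are $e<e'$ in $E\cap(t,t')$, and $\beta(t)\le\beta(e)<\beta(e')\le\beta(t')$. Its image contains the dense set $E$, so it has no jump and is continuous, and $\beta(1)=\sup E=1$. A continuous extension from a dense set is unique, so these homeomorphisms form an action of $F_2$ on $[0,1]$, with $\beta(I_\gamma)=I_{\beta\gamma}$. Gluing $0$ to $1$ gives an action on the circle with a global fixed point $0$.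

\emph{Bi-Lipschitz.} For $s\in S$ we have $|s\gamma|=|\gamma|\pm1$, so $s$ has slope $4$ or $1/4$ on each $I_\gamma$. Since $E$ has full measure and $sI\cap E=s(I\cap E)$, we get $|sI|=\sum_\gamma|s(I\cap I_\gamma)|\le4|I|$ for every interval $I$. By Lemma~\ref{lem:measure}(a), all elements of $S$ are $4$-Lipschitz, so all elements of $F_2$ act by bi-Lipschitz maps.

\emph{No resilient orbit.} If $\beta\succ1$, right invariance gives $\beta\gamma\succ\gamma$ for all $\gamma$, so $\beta(t)\ge t$ on $E$ and, by density, on $[0,1]$. If $\beta\prec1$, then $\beta\gamma\prec\gamma$ and $\beta(t)\le t$ everywhere. A resilient configuration $(x,y;f,g)$ in $[0,1]$ requires $f(x)>x$ and $f(y)<y$, which is therefore impossible. On the circle, if the arc $[x,y]$ does not contain $0$, it is an interval of $(0,1)$ and the same argument applies. If it contains $0$, then $0=f(0)=g(0)$ lies in both $f([x,y])$ and $g([x,y])$, which are disjoint.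

\emph{No Lipschitz approximation.} Let $h$ be a conjugacy such that $hsh^{-1}$ is $e^{\varepsilon}$-Lipschitz for all $s\in S$. Since $\gamma^{-1}I_\gamma=I_1$, we have $|h(I_1)|\le e^{\varepsilon|\gamma|}|h(I_\gamma)|$. The intervals $h(I_\gamma)$ have disjoint interiors, so
\[
1\ge|h(I_1)|\Big(1+\sum_{n\ge1}4\cdot3^{n-1}e^{-\varepsilon n}\Big).
\]
The series must converge, which forces $\varepsilon>\log3$.
\end{proof}

\begin{remark}
Conditions (i) and (iii) are invariant under topological conjugacy, so by Theorem~\ref{thm:main} this action is not conjugate to an action by $C^1$ diffeomorphisms. One sees where the proof of Theorem~\ref{thm:main} breaks down. The function $M_n$ is still defined on $E$, and $\int_{I_\gamma}(\gamma^{-1})'=|I_1|=1/5$, so $a_n\ge\frac45\,3^{n-1}$ and (ii) fails. For $s\in S$, the function $\log s'$ takes only the values $\pm\log4$ on the dense set $E$. If it were uniformly continuous it would extend continuously to $[0,1]$ and be constant, which is impossible since $|s([0,1])|=1$. So $\omega(t)\not\to0$, and no $\delta$ with $\omega(\delta)\le c/2$ is available for Lemma~\ref{lem:record}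 when $c$ is small.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Navas}
A.~Navas, \emph{Sur les rapprochements par conjugaison en dimension 1 et classe $C^1$}, arXiv:1208.4815 (2012).

\end{thebibliography}
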